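# Traces on operator ideals and the dimension of $I/[I,B(H)]$

## 1. The smallest and the largest ideal

Let $H$ be a separable infinite-dimensional complex Hilbert space and $B(H)$ the algebra of bounded operators on it. An ideal means a two-sided ideal $I\ne\{0\}$ of $B(H)$. Its commutator space is
$$[I,B(H)]=\operatorname{span}\{AB-BA: A\in I,\ B\in B(H)\}.$$
We write $[A,B]=AB-BA$, and $\dim$ is the linear (Hamel) dimension, with $\infty$ for any infinite dimension. A linear functional on $I/[I,B(H)]$ is the same thing as a linear functional $\tau$ on $I$ with $\tau(AB)=\tau(BA)$ for $A\in I$, $B\in B(H)$. We call such a functional a trace on $I$. So $\dim I/[I,B(H)]$ counts the linearly independent traces on $I$.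

For the ideal $F(H)$ of finite-rank operators and for $B(H)$ itself, the count can be done by hand.

**Proposition 1.** (a) $\dim F(H)/[F(H),B(H)]=1$. (b) $\dim B(H)/[B(H),B(H)]=0$.

**Proof of (a).** The usual trace satisfies $\operatorname{Tr}AB=\operatorname{Tr}BA$ for $A$ of finite rank, so $[F(H),B(H)]\subset\ker\operatorname{Tr}$, and $\operatorname{Tr}\neq0$. It remains to show that every finite-rank $T$ with $\operatorname{Tr}T=0$ lies in $[F(H),B(H)]$. The real and imaginary parts of $T$ also have trace $0$, so we may take $T=T^*=\sum_{j=1}^k\lambda_jf_jf_j^*$ with $f_j$ orthonormal and $\sum\lambda_j=0$. Here $fg^*$ denotes the operator $h\mapsto\langle h,g\rangle f$. Then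
$$T=\sum_{j}\lambda_j\,(f_jf_j^*-f_1f_1^*),\qquad f_jf_j^*-f_1f_1^*=[f_jf_1^*,\,f_1f_j^*].$$

**Proof of (b).** Let $T\in B(H)$. On $H^\infty=H\oplus H\oplus\cdots$ put $\tilde T=T\oplus T\oplus\cdots$, and let $V$ be the shift $(h_0,h_1,\dots)\mapsto(0,h_0,h_1,\dots)$. Then
$$[\tilde TV^*,V]=\tilde T V^*V-V\tilde TV^*=\tilde T-V\tilde TV^*=T\oplus0\oplus0\oplus\cdots.$$
Let $U:H^\infty\to H$ be unitary and let $W:H\to H$ be $U$ composed with the inclusion of $H$ as the $0$th summand. Conjugating by $U$, we see that $WTW^*$ is a commutator of bounded operators. Also $W^*W=1$, so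
$$T-WTW^*=(TW^*)W-W(TW^*)=[TW^*,W].$$
Thus $T$ is a sum of two commutators. $\square$

What changes for an ideal in between? The proof of (a) uses a finite spectral sum, and infinitely many elementary commutators need not add up to an element of $[I,B(H)]$. The proof of (b) uses $T\oplus T\oplus\cdots$, which is not compact when $T\ne0$. And $\operatorname{Tr}$ may be undefined on $I$. So it is not clear which values the dimension can take. The next section states a proposed answer; these notes show that it is wrong and determine all the values that occur.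

## 2. Singular numbers, characteristic sets, and a proposed dichotomy

Fix an orthonormal basis $(e_m)_{m\ge1}$ of $H$; $\operatorname{diag}t$ is the diagonal operator $e_m\mapsto t_me_m$.

**Definition (singular numbers).** For $X\in B(H)$, $s_m(X)$ is the distance in norm from $X$ to the operators of rank less than $m$, and $s(X)=\langle s_m(X)\rangle$. For compact $X$ put $S_M(X)=\sum_{m\le M}s_m(X)$.

If $A\ge0$ is compact, then $s(A)$ lists the largest eigenvalues of $A$ in nonincreasing order with multiplicity (padded by zeros if the rank is finite). Two textbook inequalities will be used throughout: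
$$s_m(AXB)\le\|A\|\,\|B\|\,s_m(X),\qquad s_{2m}(A+B)\le s_m(A)+s_m(B).\tag{1}$$
We recall also Ky Fan's maximum principle: for compact $T\ge0$, $S_k(T)=\max\operatorname{Tr}QT$ over projections $Q$ of rank at most $k$. It yields, for compact $A,B\ge0$,
$$S_M(A+B)\le S_M(A)+S_M(B)\le S_{2M}(A+B).\tag{2}$$
For the left inequality, let $Q$ be a maximizing projection of rank at most $M$ for $A+B$; then $S_M(A+B)=\operatorname{Tr}QA+\operatorname{Tr}QB\le S_M(A)+S_M(B)$. For the right one, let $P_A,P_B$ be projections onto $M$-dimensional top spectral subspaces of $A$ and $B$, and $P=P_A\vee P_B$, of rank at most $2M$. Since $P\ge P_A,P_B$ and $A,B\ge0$,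
$$S_{2M}(A+B)\ge\operatorname{Tr}P(A+B)\ge\operatorname{Tr}P_AA+\operatorname{Tr}P_BB=S_M(A)+S_M(B).$$

**Definition (characteristic set).** $\Sigma(I)=\{s(X):X\in I\}$.

Every nonzero ideal contains $F(H)$, and every proper ideal consists of compact operators; these are textbook facts. If $I$ is proper and $X\in I$ has singular value decomposition $X=\sum s_m(X)f_mg_m^*$, then $\operatorname{diag}s(X)=F^*XG$ with $Fe_m=f_m$, $Ge_m=g_m$, so $\operatorname{diag}s(X)\in I$. (If the rank is finite, extend $(f_m)$ and $(g_m)$ to infinite orthonormal systems.) Hence a nonincreasing nonnegative sequence $\mu$ lies in $\Sigma(I)$ exactly when $\operatorname{diag}\mu\in I$. Three consequences, for ideals of compact operators: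

1. If $\mu,\nu\in\Sigma(I)$, then $\mu+\nu\in\Sigma(I)$, and $C\mu\in\Sigma(I)$ for $C\ge0$.
2. If $\mu\in\Sigma(I)$ and $|t_m|\le\mu_m$ for all $m$, then $\operatorname{diag}t\in I$, because $\operatorname{diag}t$ is $\operatorname{diag}\mu$ times a bounded diagonal operator.
3. If $\mu\in\Sigma(I)$, then $\langle\mu_{\lceil m/2\rceil}\rangle\in\Sigma(I)$, because its diagonal operator is $\sum_{i=1,2}W_i\operatorname{diag}(\mu)W_i^*$ with $W_1e_j=e_{2j-1}$, $W_2e_j=e_{2j}$.

Let $\omega=\langle1/n\rangle_{n\ge1}$ be the harmonic sequence. As an example, for $p>0$ let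
$$\mathcal W_p=\{X: s_m(X)=O(m^{-p})\}.$$
It is an ideal by (1), and $\omega\in\Sigma(\mathcal W_p)$ if and only if $p\le1$. Also $\omega\notin\Sigma(F(H))$ and $\omega\in\Sigma(B(H))$.

Proposition 1 gave the value $1$ in a case with $\omega\notin\Sigma(I)$ and the value $0$ in a case with $\omega\in\Sigma(I)$. Question 3 in the survey of Victor Kaftal and Gary Weiss, "A survey on the interplay between arithmetic mean ideals, traces, lattices of operator ideals, and an infinite Schur-Horn majorization theorem", arXiv:0707.3271 (2007), asks whether for all ideals $I$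
$$\dim\frac I{[I,B(H)]}\in\begin{cases}\{1,\infty\}&\text{when }\omega\notin\Sigma(I),\\ \{0,\infty\}&\text{when }\omega\in\Sigma(I).\end{cases}$$

**Theorem 2.** (In ZFC; $\infty$ means infinite Hamel dimension.)

1. There is an ideal $I$ with $\omega\in\Sigma(I)$ and $\dim I/[I,B(H)]=1$. There is an ideal $J$ with $\omega\notin\Sigma(J)$ and $\dim J/[J,B(H)]=2$. So the answer to Question 3 is negative in both cases.
2. As $I$ runs over all nonzero ideals, the possible values of $\dim I/[I,B(H)]$ are exactly $0,1,2,3,\dots,\infty$ if $\omega\in\Sigma(I)$, and exactly $1,2,3,\dots,\infty$ if $\omega\notin\Sigma(I)$.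

## 3. Without the harmonic sequence, a rank-one projection survives

This section excludes the value $0$ when $\omega\notin\Sigma(I)$. Such an ideal need not consist of trace class operators, so we cannot simply apply $\operatorname{Tr}$. Instead we compress to a finite-dimensional space, where the trace of a commutator is $0$, and estimate the error.

**Lemma 3.** If $\omega\notin\Sigma(I)$, then $\dim I/[I,B(H)]\ge1$.

**Proof.** Since $\omega\in\Sigma(B(H))$, the ideal $I$ is proper, so it consists of compact operators. Let $P$ be a rank-one projection; $P\in I$. Suppose $P=\sum_{i=1}^r[A_i,B_i]$ with $A_i\in I$, $B_i\in B(H)$. (Scalars in the linear combination are absorbed into $A_i$.)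

Let $N\ge1$ and let $E$ be the projection onto the span of the range of $P$ and the first $N-1$ left and right singular vectors of each $A_i$ (all of them, if there are fewer). Then $\operatorname{rank}E\le1+2rN$. Removing the first $N-1$ singular vectors on either side leaves norm at most $s_N(A_i)$, so $\|A_i(1-E)\|\le s_N(A_i)$ and $\|(1-E)A_i\|\le s_N(A_i)$. From $A_i-EA_iE=A_i(1-E)+(1-E)A_iE$ we get $\|A_i-EA_iE\|\le2s_N(A_i)$.

On the finite-dimensional range of $E$,
$$\operatorname{Tr}E[EA_iE,B_i]E=\operatorname{Tr}[EA_iE,EB_iE]=0.$$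
The range of $P$ lies in that of $E$, so $\operatorname{Tr}EPE=1$. Since $|\operatorname{Tr}ETE|\le\operatorname{rank}(E)\|T\|$,
$$1=\Big|\sum_i\operatorname{Tr}E[A_i-EA_iE,B_i]E\Big|\le(1+2rN)\sum_{i}2\cdot2s_N(A_i)\,\|B_i\|.$$
As $1+2rN\le(1+2r)N$, there is a constant $C$ with $1/N\le C\sum_is_N(A_i)$ for all $N$. The right side is a sequence in $\Sigma(I)$, so $\omega\in\Sigma(I)$, a contradiction. Thus $P\in I\setminus[I,B(H)]$. $\square$

## 4. Pushing partial sums outward: a criterion for $X-Y\in[I,B(H)]$

To bound dimensions from above we must recognize elements of $[I,B(H)]$. First an example. Suppose $\omega\in\Sigma(I)$, with $I$ an ideal of compact operators. Cut $\mathbb N$ into the dyadic blocks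
$$B_k=\{2^k,\dots,2^{k+1}-1\},\qquad k\ge0,$$
and let $v=2^{-k}$ on $B_k$. For $m\in B_k$ we have $v_m\le2/m$, so $\operatorname{diag}v\in I$. Let $V_1e_j=e_{2j}$ and $V_2e_j=e_{2j+1}$, isometries that map $\{e_j\}_{j\in B_k}$ onto complementary halves of $\{e_j\}_{j\in B_{k+1}}$. With $A_i=\frac12\operatorname{diag}(v)V_i^*\in I$,
$$\sum_{i=1,2}[A_i,V_i]=\operatorname{diag}v-\tfrac12\sum_{i=1,2}V_i\operatorname{diag}(v)V_i^*.$$
On $B_k$ with $k\ge1$ the entries are $2^{-k}-\frac12\,2^{-(k-1)}=0$; on $B_0=\{1\}$ the entry is $1$. So the projection onto $\mathbb Ce_1$ lies in $[I,B(H)]$: its unit of mass has been pushed from block to block, out to infinity. This is the amplification of Proposition 1(b) made affordable, because the mass is spread over $2^k$ coordinates at stage $k$. The general criterion says that mass can be pushed out whenever the averages in transit belong to $\Sigma(I)$.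

**Lemma 4.** Let $I$ be an ideal of compact operators, $0\le X,Y\in I$, and suppose there is $\rho\in\Sigma(I)$ with
$$|S_M(X)-S_M(Y)|\le M\rho_M\qquad\text{for all }M\ge1.$$
Then $X-Y\in[I,B(H)]$.

This is a special case of Theorem 5.6 of Dykema–Figiel–Weiss–Wodzicki, *Commutator structure of operator ideals*, Adv. Math. 185 (2004). Here is a direct proof.

**Step 1: reduce to diagonal operators.** Let $\Delta=\operatorname{diag}s(X)$. There is an isometry $W$ with $X=W\Delta W^*$: if $X$ has infinite rank, send $e_j$ to orthonormal eigenvectors $f_j$ for the eigenvalues $s_j(X)>0$; if $X$ has finite rank, a unitary does it. Then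
$$X-\Delta=(W\Delta)W^*-W^*(W\Delta)\in[I,B(H)].$$
The same holds for $Y$, so it suffices to show $\operatorname{diag}d\in[I,B(H)]$ for $d=s(X)-s(Y)$.

**Step 2: separate oscillation from block averages.** Put $\zeta=s(X)+s(Y)\in\Sigma(I)$, $D_M=\sum_{m\le M}d_m=S_M(X)-S_M(Y)$, $u_k=D_{2^{k+1}-1}$ for $k\ge0$, and $u_{-1}=0$. The sum of $d$ over $B_k$ is $u_k-u_{k-1}$, and $B_k$ has $2^k$ elements. Write $d=d'+d''$, where $d''$ equals the average $2^{-k}(u_k-u_{k-1})$ on $B_k$. Then $d'$ has sum $0$ on each block.

**Step 3: the oscillating part is one commutator.** On $B_k$ we have $|d_m|\le\zeta_m\le\zeta_{2^k}$, and the average is bounded by the same number, so $|d'_m|\le b:=2\zeta_{2^k}$. Reorder $B_k$ so that all partial sums of $d'$ over the block lie in $[-b,b]$, as follows. If the current partial sum is positive, choose next a remaining negative term; otherwise choose a remaining nonnegative term. Such a term exists: the total is $0$, so the remaining terms sum to minus the current partial sum, which is negative in the first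 case and nonnegative in the second. Each choice keeps the partial sum in $[-b,b]$.

Let $\pi$ be the resulting permutation of $\mathbb N$, which preserves every block, let $f_j=e_{\pi(j)}$, and let $\sigma_j=\sum_{i\le j}d'_{\pi(i)}$, $\sigma_0=0$. Since $\sigma$ vanishes at block ends, for $j\in B_k$ we have $|\sigma_j|\le2\zeta_{2^k}\le2\zeta_{\lceil j/2\rceil}$, because $\lceil j/2\rceil\le2^k$. By consequences 2 and 3 of Section 2, $\operatorname{diag}\sigma\in I$, and so the unitarily equivalent operator $D_\sigma:f_j\mapsto\sigma_jf_j$ lies in $I$. Let $Vf_j=f_{j+1}$ and $A=D_\sigma V^*\in I$. Then $AV-VA=D_\sigma-VD_\sigma V^*$ maps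
$$f_j\mapsto(\sigma_j-\sigma_{j-1})f_j=d'_{\pi(j)}f_j,$$
that is, $[A,V]=\operatorname{diag}d'$.

**Step 4: the averages are pushed outward.** Let $v=2^{-k}u_k$ on $B_k$. By hypothesis $|u_k|\le(2^{k+1}-1)\rho_{2^{k+1}-1}$, so for $m\in B_k$, $|v_m|\le2\rho_{2^{k+1}-1}\le2\rho_m$, since $m\le2^{k+1}-1$. Hence $\operatorname{diag}v\in I$. With $V_1,V_2$ as above and $A_i=\frac12\operatorname{diag}(v)V_i^*\in I$,
$$\sum_{i=1,2}[A_i,V_i]=\operatorname{diag}v-\tfrac12\sum_{i=1,2}V_i\operatorname{diag}(v)V_i^*.$$
On $B_k$, $k\ge1$, the entries are $2^{-k}u_k-\frac12\,2^{-(k-1)}u_{k-1}=2^{-k}(u_k-u_{k-1})$; on $B_0$ the entry is $u_0$. This is $\operatorname{diag}d''$. $\square$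

## 5. The ideals $\mathcal W_{1/2}$ and $\mathcal W_{3/2}$

Lemma 4 settles two power ideals at once, and both obey the dichotomy. They are the raw material for the counterexamples.

**Proposition 5.** $\dim\mathcal W_{1/2}/[\mathcal W_{1/2},B(H)]=0$ and $\dim\mathcal W_{3/2}/[\mathcal W_{3/2},B(H)]=1$.

**Proof.** Every operator in an ideal $I$ is a combination of its real and imaginary parts, which lie in $I$, and a selfadjoint $Z\in I$ is $Z_+-Z_-$ with $Z_\pm\in I$, $Z_\pm\ge0$. (Polar decomposition gives $X^*,|X|\in I$ for $X\in I$.)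

Let $X,Y\ge0$ in $\mathcal W_{1/2}$ with $s_m(X),s_m(Y)\le Km^{-1/2}$. Then $0\le S_M(X),S_M(Y)\le2K\sqrt M$, so $|S_M(X)-S_M(Y)|\le M\rho_M$ with $\rho_M=2KM^{-1/2}$, and $\rho\in\Sigma(\mathcal W_{1/2})$. By Lemma 4, $X-Y\in[\mathcal W_{1/2},B(H)]$, so $[\mathcal W_{1/2},B(H)]=\mathcal W_{1/2}$.

Operators in $\mathcal W_{3/2}$ are trace class, and $\operatorname{Tr}$ is a nonzero trace there. If $Z\in\ker\operatorname{Tr}$, then its real and imaginary parts are in $\ker\operatorname{Tr}$, so it suffices to take $X,Y\ge0$ in $\mathcal W_{3/2}$ with $\operatorname{Tr}X=\operatorname{Tr}Y$. If $s_m(X),s_m(Y)\le Km^{-3/2}$, then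
$$S_M(X)-S_M(Y)=\sum_{m>M}s_m(Y)-\sum_{m>M}s_m(X),$$
and each tail lies in $[0,2KM^{-1/2}]$. So Lemma 4 applies with $\rho_M=2KM^{-3/2}$, and $X-Y\in[\mathcal W_{3/2},B(H)]$. $\square$

To get a new value we look for an ideal inside $\mathcal W_{1/2}$ that is thin enough to have a trace, and thick enough to have only one.

## 6. Ultrafilter limits and traces defined on positive operators

**Definition (nonprincipal ultrafilter).** A family $V$ of subsets of $\mathbb N$, closed under finite intersections and supersets, without $\emptyset$, containing $A$ or $\mathbb N\setminus A$ for each $A\subset\mathbb N$, and containing no finite set.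

For a bounded real sequence $(a_n)$ there is a unique number $\lim_Va_n$ such that $\{n:|a_n-\lim_Va_n|<\varepsilon\}\in V$ for every $\varepsilon>0$. This limit is linear and monotone, ignores finitely many $n$, and equals the ordinary limit when that exists. For example, $\lim_V(-1)^n$ is $1$ if the even numbers belong to $V$, and $-1$ otherwise.

Two facts. First, every infinite subset of $\mathbb N$ belongs to some nonprincipal ultrafilter (Zorn's lemma); splitting $\mathbb N$ into infinitely many infinite pieces shows that there are infinitely many. Second, if $V_1,\dots,V_d$ are distinct, there are pairwise disjoint $A_i\in V_i$. Indeed, for $i<j$ choose $B_{ij}\in V_i$ with $B_{ij}\notin V_j$ and set $B_{ji}=\mathbb N\setminus B_{ij}\in V_j$; then $A_i=\bigcap_{j\ne i}B_{ij}$ works. Then $A_j\in V_i$ if and only if $i=j$.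

**Lemma 6.** Let $I^+$ be the set of positive operators in $I$. A map $\tau:I^+\to[0,\infty)$ that is additive, positively homogeneous and unitarily invariant extends uniquely to a linear functional on $I$. The extension is real on selfadjoint operators and vanishes on $[I,B(H)]$.

**Proof.** A selfadjoint element of $I$ is $A-B$ with $A,B\in I^+$; put $\tau(A-B)=\tau(A)-\tau(B)$. If $A-B=A'-B'$, then $A+B'=A'+B$, and additivity shows that the value is well defined. It is real linear on selfadjoint elements, and we extend it complex linearly. The extension is unique because $I=\operatorname{span}I^+$, and it is unitarily invariant. For $X\in I$ and $U$ unitary, $\tau(XU)=\tau(U(XU)U^*)=\tau(UX)$. As $B(H)$ is spanned by unitaries, $\tau(XB)=\tau(BX)$ for all $B\in B(H)$. $\square$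

**Fixed data.** From now on fix integers $1\le N_1<N_2<\cdots$ with $N_{n+1}/N_n\to\infty$, for example $N_n=2^{n^2}$. Let $\mathcal V$ be a set, possibly empty, of nonprincipal ultrafilters, with $|\mathcal V|\in\{0,1,2,\dots,\infty\}$. Inside $\lim_V$ we write $N$ for $N_n$.

## 7. Partial sums at the scales $N_n$: where additivity fails, and the ideal $I_{\mathcal V}$

On $\mathcal W_{1/2}$ a natural candidate for a trace is $\varphi(A)=\lim_VN^{-1/2}S_N(A)$ for $A\ge0$. It is finite, homogeneous, unitarily invariant, and subadditive by (2). It is not additive. Take $A_i=W_i\operatorname{diag}(m^{-1/2})W_i^*$, $i=1,2$, with $W_1,W_2$ from Section 2. Since $\sum_{m\le M}m^{-1/2}\sim2\sqrt M$, we have $\varphi(A_1)=\varphi(A_2)=2$. But $s_m(A_1+A_2)=\lceil m/2\rceil^{-1/2}$ gives $S_N(A_1+A_2)\sim2\cdot2\sqrt{N/2}$, so $\varphi(A_1+A_2)=2\sqrt2<4$.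

The failure sits in (2): the two sides compare index $M$ with index $2M$. Additivity would follow if $N^{-1/2}(S_{2N}-S_N)(A)\to0$ along $V$, and this holds if $N^{1/2}s_N(A)\to0$. So one might ask for $\lim_VN^{1/2}s_N(X)=0$. This condition is not stable under sums. Let $\zeta_m=N_n^{-1/2}$ for $N_{n-1}\le m<N_n$ (with $N_0=1$, and omitting $n=1$ if $N_1=1$). Then $N_n^{1/2}\zeta_{N_n}=(N_n/N_{n+1})^{1/2}\to0$. But the sum of two copies of $\operatorname{diag}\zeta$ with orthogonal ranges has $N_n$th singular number $\zeta_{\lceil N_n/2\rceil}=N_n^{-1/2}$ for large $n$.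

The way out is to let the place where $X$ becomes negligible be $cN$, with $c$ depending on $X$. The index may then double under addition, and the same smallness that makes the functional additive makes it independent of $c$.

**Definition ($I_{\mathcal V}$ and admissible integers).** $I_{\mathcal V}$ is the set of $X$ with $s_m(X)=O(m^{-1/2})$ such that for each $V\in\mathcal V$ there is $c\in\mathbb N$ with
$$\lim_VN^{1/2}s_{cN}(X)=0.$$
Such a $c$ is called $V$-admissible for $X$; every larger integer is then admissible too.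

Examples: $\operatorname{diag}m^{-1/2}$ has no admissible integer, because $N^{1/2}(cN)^{-1/2}=c^{-1/2}$. For $\operatorname{diag}\omega$, $c=1$ is admissible, because $N^{1/2}/N\to0$; since $1/m\le m^{-1/2}$, this gives $\omega\in\Sigma(I_{\mathcal V})$.

$I_{\mathcal V}$ is an ideal of compact operators. Both conditions pass to $AXB$ by (1). The bound $O(m^{-1/2})$ passes to sums by $s_{2m}(A+B)\le s_m(A)+s_m(B)$. If $c$ is $V$-admissible for $A$ and $B$, then $s_{2cN}(A+B)\le s_{cN}(A)+s_{cN}(B)$ shows that $2c$ is admissible for $A+B$. As the conditions involve only $s(X)$, a nonincreasing nonnegative null sequence $\mu$ is in $\Sigma(I_{\mathcal V})$ exactly when $\mu$ satisfies them.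

## 8. $I_{\mathcal V}$ has exactly $|\mathcal V|$ independent traces

**Proposition 7.** $\omega\in\Sigma(I_{\mathcal V})$ and $\dim I_{\mathcal V}/[I_{\mathcal V},B(H)]=|\mathcal V|$.

The first assertion is proved. Write $I=I_{\mathcal V}$.

**Step 1: one trace for each $V$.** For $A\in I^+$ and $V\in\mathcal V$ put
$$\tau_V(A)=\lim_VN^{-1/2}S_{cN}(A),\qquad c\text{ any }V\text{-admissible integer for }A.$$
If $s_m(A)\le Km^{-1/2}$, then $S_M(A)\le2K\sqrt M$, so the sequence is bounded by $2K\sqrt c$. If $c<c'$ are admissible, then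
$$0\le N^{-1/2}\big(S_{c'N}(A)-S_{cN}(A)\big)\le N^{-1/2}(c'-c)N\,s_{cN}(A)=(c'-c)N^{1/2}s_{cN}(A)\to0$$
along $V$, so $\tau_V(A)$ does not depend on $c$. For additivity take $c$ admissible for $A$, $B$ and $A+B$; then so is $2c$. Inequality (2) with $M=cN$, multiplied by $N^{-1/2}$, gives in the limit
$$\tau_V(A+B)\le\tau_V(A)+\tau_V(B)\le\tau_V(A+B).$$
Homogeneity and unitary invariance are clear. By Lemma 6, $\tau_V$ extends to a trace on $I$, so $[I,B(H)]\subset\bigcap_{V\in\mathcal V}\ker\tau_V$, where the intersection is $I$ if $\mathcal V=\emptyset$.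

**Step 2: there are no others, that is, $\bigcap_{V\in\mathcal V}\ker\tau_V\subset[I,B(H)]$.** Each $\tau_V$ is real on selfadjoint operators, so the real and imaginary parts of an element of the intersection are again in it. Hence it suffices to take $X,Y\in I^+$ with $\tau_V(X)=\tau_V(Y)$ for all $V\in\mathcal V$ and show $X-Y\in[I,B(H)]$. Put
$$g_M=\frac{|S_M(X)-S_M(Y)|}M,\qquad\rho_M=\sup_{m\ge M}g_m.$$
The sequence $\rho$ is nonincreasing and $|S_M(X)-S_M(Y)|\le M\rho_M$, so by Lemma 4 it suffices that $\rho\in\Sigma(I)$. Let $s_m(X),s_m(Y)\le Km^{-1/2}$. Both partial sums lie in $[0,2K\sqrt M]$, so $g_M\le2KM^{-1/2}$ and $\rho_M\le2KM^{-1/2}$. This is the first condition for $I$.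

For the second, fix $V\in\mathcal V$, let $c$ be $V$-admissible for $X$ and $Y$, and let $C>c$ be an integer. For $cN\le m\le CN$,
$$|S_m(X)-S_m(Y)|\le|S_{cN}(X)-S_{cN}(Y)|+CN\big(s_{cN}(X)+s_{cN}(Y)\big).$$
Multiply by $N^{1/2}/m\le N^{-1/2}$ to get
$$N^{1/2}g_m\le N^{-1/2}|S_{cN}(X)-S_{cN}(Y)|+CN^{1/2}\big(s_{cN}(X)+s_{cN}(Y)\big).$$
The right side does not depend on $m$, and along $V$ it tends to $|\tau_V(X)-\tau_V(Y)|+0=0$. For $m>CN$ we have $N^{1/2}g_m\le2KN^{1/2}m^{-1/2}\le2KC^{-1/2}$. Together, $\lim_VN^{1/2}\rho_{cN}\le2KC^{-1/2}$. Since $C$ is arbitrary, the limit is $0$. So $c$ is $V$-admissible for $\operatorname{diag}\rho$, hence $\rho\in\Sigma(I)$ and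
$$[I,B(H)]=\bigcap_{V\in\mathcal V}\ker\tau_V.$$

**Step 3: test operators that distinguish the ultrafilters.** For infinite $A\subset\mathbb N$ let
$$\xi^A_m=N_n^{-1/2},\qquad n=\min\{n\in A:N_n\ge m\}.$$
This is a nonincreasing null sequence, and $\xi^A_m\le m^{-1/2}$ because $N_n\ge m$. If $m>N_n$, the index in the definition is at least $n+1$, so $\xi^A_m\le N_{n+1}^{-1/2}$. Hence $N_n^{1/2}\xi^A_{2N_n}\le(N_n/N_{n+1})^{1/2}\to0$, so $\operatorname{diag}\xi^A\in I$ with $c=2$ admissible for all $V$. To find $\tau_V(\operatorname{diag}\xi^A)$, split $N_n^{-1/2}\sum_{m\le2N_n}\xi^A_m$ for $n\ge2$: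

- the terms $m\le N_{n-1}$ contribute at most $N_n^{-1/2}\sum_{m\le N_{n-1}}m^{-1/2}\le2(N_{n-1}/N_n)^{1/2}\to0$;
- the terms $N_n<m\le2N_n$ contribute at most $N_n^{-1/2}N_nN_{n+1}^{-1/2}=(N_n/N_{n+1})^{1/2}\to0$;
- the terms $N_{n-1}<m\le N_n$ all equal $N_n^{-1/2}$ if $n\in A$ and contribute $1-N_{n-1}/N_n\to1$; if $n\notin A$, they are at most $N_{n+1}^{-1/2}$ and contribute at most $(N_n/N_{n+1})^{1/2}\to0$.

So $\tau_V(\operatorname{diag}\xi^A)=1$ if $A\in V$ and $0$ if $A\notin V$.

**Step 4: count.** For distinct $V_1,\dots,V_d\in\mathcal V$ choose disjoint $A_i\in V_i$; they are infinite, as $V_i$ is nonprincipal. Then $\tau_{V_i}(\operatorname{diag}\xi^{A_j})=\delta_{ij}$, so the functionals $\tau_V$, $V\in\mathcal V$, are linearly independent. The common kernel of $d$ independent functionals has codimension $d$, and if $\mathcal V$ is infinite the codimension of $\bigcap_V\ker\tau_V$ exceeds every $d$. Hence the codimension of $[I,B(H)]$ is $|\mathcal V|$. $\square$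

With $\mathcal V=\{V\}$ we get $\omega\in\Sigma(I_{\{V\}})$ and dimension $1\notin\{0,\infty\}$, which refutes the second line of Question 3.

**Remark (why ultrafilters and not ordinary limits).** Let $I_\infty$ be the set of $X$ with $s_m(X)=O(m^{-1/2})$ and $\lim_{n\to\infty}N_n^{1/2}s_{cN_n}(X)=0$ for some $c$. It is an ideal by the same check, and it lies in $I_{\{V\}}$ for every nonprincipal $V$. So every $\tau_V$ restricts to a trace on $I_\infty$. All $\operatorname{diag}\xi^A$ are in $I_\infty$, so the restrictions are independent, and the dimension is $\infty$. Imposing the condition only along the members of $\mathcal V$ keeps exactly the traces we want.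

## 9. Tails of trace class operators and the ideal $J_{\mathcal V}$

Now we look for ideals with $\omega\notin\Sigma(J)$, inside $\mathcal W_{3/2}$. There $\operatorname{Tr}$ is always a trace. Partial sums converge to $\operatorname{Tr}$, so further information must come from the tails
$$R_M(A)=\sum_{m>M}s_m(A).$$
If $s_m(A)\le Km^{-3/2}$, then $R_M(A)\le2KM^{-1/2}$ for $M\ge1$. For $A,B\ge0$ of trace class, $R_M=\operatorname{Tr}-S_M$, and (2) becomes
$$R_{2M}(A+B)\le R_M(A)+R_M(B)\le R_M(A+B).\tag{3}$$

The literal copy of Section 7 would require, for some $c$, $\lim_VN^{3/2}s_{\lceil N/c\rceil}(X)=0$, and use $\lim_VN^{1/2}R_{\lceil N/c\rceil}$. But then the functional is zero: for each integer $C\ge1$, $N^{1/2}R_{\lceil N/c\rceil}(X)\le N^{1/2}\cdot CN\,s_{\lceil N/c\rceil}(X)+N^{1/2}R_{CN}(X)$, where the first term tends to $0$ and the second is at most $2KC^{-1/2}$. The interesting operators have a plateau at height about $N^{-3/2}$ on the indices up to about $N$, whose mass is about $N^{-1/2}$. To capture that mass we need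 $R_{\lceil N/c\rceil}$ with $c\to\infty$, and this limit in $c$ exists if the plateau does not rise as we go left. So the right condition is boundedness, uniform in $c$.

**Definition ($J_{\mathcal V}$).** $J_{\mathcal V}$ is the set of $X$ with $s_m(X)=O(m^{-3/2})$ such that for each $V\in\mathcal V$ there is $L<\infty$ with
$$\lim_VN^{3/2}s_{\lceil N/c\rceil}(X)\le L\qquad\text{for all }c\in\mathbb N.$$

The limits are finite: $s_m\le Km^{-3/2}$ bounds them by $Kc^{3/2}$. Examples: finite-rank operators satisfy the condition with $L=0$. If $\mathcal V\ne\emptyset$, then $\operatorname{diag}m^{-3/2}\notin J_{\mathcal V}$, since the limit is $c^{3/2}$, unbounded in $c$.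

$J_{\mathcal V}$ is an ideal. Passing to $AXB$ multiplies $L$ by at most $\|A\|\|B\|$. For sums, note that
$$2\lceil N/4c\rceil\le\lceil N/c\rceil\qquad\text{for }N\ge4c,\tag{4}$$
since $2(N/4c+1)=N/2c+2\le N/c$. So $s_{\lceil N/c\rceil}(A+B)\le s_{\lceil N/4c\rceil}(A)+s_{\lceil N/4c\rceil}(B)$ for all but finitely many $n$, and $L_A+L_B$ works for $A+B$. The operators in $J_{\mathcal V}$ are trace class, and $\omega\notin\Sigma(J_{\mathcal V})$ because $1/m$ is not $O(m^{-3/2})$.

**Proposition 8.** $\omega\notin\Sigma(J_{\mathcal V})$ and $\dim J_{\mathcal V}/[J_{\mathcal V},B(H)]=1+|\mathcal V|$.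

Write $J=J_{\mathcal V}$.

**Step 1: the traces.** $\operatorname{Tr}$ is a trace on $J$. For $A\in J^+$ with $s_m(A)\le Km^{-3/2}$, $V\in\mathcal V$ and $c\in\mathbb N$ let
$$\theta_c(A)=\lim_VN^{1/2}R_{\lceil N/c\rceil}(A)\le2K\sqrt c.$$
For $c<c'$ the difference of the tails is a sum of at most $\lceil N/c\rceil\le N/c+1$ terms, each at most $s_{\lceil N/c'\rceil}(A)$. So
$$0\le\theta_{c'}(A)-\theta_c(A)\le\lim_V\Big(\frac1c+\frac1N\Big)N^{3/2}s_{\lceil N/c'\rceil}(A)\le\frac Lc .$$
Hence $\theta_c(A)$ is nondecreasing in $c$ and bounded by $\theta_1(A)+L$, so $\tau_V(A)=\lim_{c\to\infty}\theta_c(A)$ exists and is finite. Letting $c'\to\infty$,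
$$\tau_V(A)-\frac Lc\le\theta_c(A)\le\tau_V(A).\tag{5}$$

For additivity, the right half of (3) with $M=\lceil N/c\rceil$ gives $\theta_c(A)+\theta_c(B)\le\theta_c(A+B)$. By (4) and the left half of (3) with $M=\lceil N/4c\rceil$, for large $N$,
$$R_{\lceil N/c\rceil}(A+B)\le R_{2\lceil N/4c\rceil}(A+B)\le R_{\lceil N/4c\rceil}(A)+R_{\lceil N/4c\rceil}(B).$$
Thus
$$\theta_c(A)+\theta_c(B)\le\theta_c(A+B)\le\theta_{4c}(A)+\theta_{4c}(B),$$
and $c\to\infty$ gives $\tau_V(A+B)=\tau_V(A)+\tau_V(B)$. The factor that is lost in (3) is absorbed by the limit in $c$. Homogeneity and unitary invariance are clear, so by Lemma 6 $\tau_V$ extends to a trace on $J$.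

**Step 2: reduce the common kernel to a statement about $\rho$.** As in Proposition 7, it suffices to take $X,Y\in J^+$ with $\operatorname{Tr}X=\operatorname{Tr}Y$ and $\tau_V(X)=\tau_V(Y)$ for all $V\in\mathcal V$, and show $X-Y\in[J,B(H)]$. Put
$$D_M=S_M(X)-S_M(Y)=R_M(Y)-R_M(X),\qquad g_M=\frac{|D_M|}M,\qquad\rho_M=\sup_{m\ge M}g_m.$$
If $s_m(X),s_m(Y)\le Km^{-3/2}$, then $|D_M|\le2KM^{-1/2}$, so $g_M\le2KM^{-3/2}$ and $\rho_M\le2KM^{-3/2}$. By Lemma 4 it remains to verify the second condition for $\rho\in\Sigma(J)$.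

**Step 3: bound $N^{3/2}\rho_{\lceil N/c\rceil}$ along $V$, independently of $c$.** Fix $V\in\mathcal V$, let $L$ serve for both $X$ and $Y$, and let $c\in\mathbb N$. Let $\lceil N/c\rceil\le m\le N$ and $b=\lfloor N/m\rfloor$. Then $b\in\{1,\dots,c\}$ and $N/(b+1)<m\le N/b$. We compare $m$ with $j=\lceil N/b\rceil\ge m$, one of finitely many places where (5) gives control. For $Z\in\{X,Y\}$ we have $j-m\le N/b+1-N/(b+1)=\frac N{b(b+1)}+1$, and $s_m(Z)\le s_{\lceil N/(b+1)\rceil}(Z)$ because $m\ge\lceil N/(b+1)\rceil$. So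
$$N^{1/2}|R_m(Z)-R_j(Z)|\le N^{1/2}(j-m)s_m(Z)\le\Big(\frac1{b(b+1)}+\frac1N\Big)N^{3/2}s_{\lceil N/(b+1)\rceil}(Z),$$
and for fixed $b$ the limit of the right side along $V$ is at most $\frac L{b(b+1)}\le\frac Lb$. Also, by (5), $\theta_b(X)$ and $\theta_b(Y)$ lie in the same interval $[\tau_V(X)-L/b,\tau_V(X)]$, so
$$\lim_VN^{1/2}|D_{\lceil N/b\rceil}|=|\theta_b(Y)-\theta_b(X)|\le\frac Lb .$$
By the triangle inequality $|D_m|\le|D_j|+|R_m(X)-R_j(X)|+|R_m(Y)-R_j(Y)|$, and $N/m<b+1$. Hence
$$N^{3/2}g_m=\frac Nm\,N^{1/2}|D_m|\le(b+1)\Big(\frac{3L}b+o(1)\Big)\le6L+o(1).$$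
Here $o(1)$ stands for a quantity whose positive part tends to $0$ along $V$. It depends on $m$ only through $b$, and there are only finitely many $b\le c$, so the estimate is uniform over all $m$ with $\lceil N/c\rceil\le m\le N$. For $m>N$, $N^{3/2}g_m\le2K(N/m)^{3/2}\le2K$. Together,
$$\lim_VN^{3/2}\rho_{\lceil N/c\rceil}\le\max(6L,2K)\qquad\text{for all }c.$$
So $\rho\in\Sigma(J)$, and Lemma 4 gives $X-Y\in[J,B(H)]$. With Step 1,
$$[J,B(H)]=\ker\operatorname{Tr}\cap\bigcap_{V\in\mathcal V}\ker\tau_V.$$

**Step 4: test operators.** For infinite $A\subset\mathbb N$ let $\eta^A_m=N_n^{-3/2}$ with $n=\min\{n\in A:N_n\ge m\}$. This is a nonincreasing null sequence with $\eta^A_m\le m^{-3/2}$. Fix $c$ and take $n$ so large that $N_n/c>N_{n-1}$. Then $N_{n-1}<\lceil N_n/c\rceil\le N_n$, so $N_n^{3/2}\eta^A_{\lceil N_n/c\rceil}$ equals $1$ if $n\in A$ and is at most $(N_n/N_{n+1})^{3/2}\le1$ if $n\notin A$. So $\operatorname{diag}\eta^A\in J$ with $L=1$.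

To compute $\theta_c$, split $N_n^{1/2}R_{\lceil N_n/c\rceil}(\operatorname{diag}\eta^A)$ at $N_n$. Since $\eta^A_m\le N_{n+1}^{-3/2}$ for $N_n<m\le N_{n+1}$ and $\sum_{m>N_{n+1}}m^{-3/2}\le2N_{n+1}^{-1/2}$,
$$N_n^{1/2}\sum_{m>N_n}\eta^A_m\le3\Big(\frac{N_n}{N_{n+1}}\Big)^{1/2}\to0.$$
The terms $\lceil N_n/c\rceil<m\le N_n$, multiplied by $N_n^{1/2}$, sum to $1-\lceil N_n/c\rceil/N_n\to1-1/c$ if $n\in A$, and to at most $N_n^{1/2}N_nN_{n+1}^{-3/2}=(N_n/N_{n+1})^{3/2}\to0$ if $n\notin A$. So $\theta_c(\operatorname{diag}\eta^A)$ is $1-1/c$ if $A\in V$ and $0$ otherwise. Letting $c\to\infty$, $\tau_V(\operatorname{diag}\eta^A)=1$ if $A\in V$ and $0$ if $A\notin V$.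

**Step 5: count.** For a rank-one projection $P$ we have $\operatorname{Tr}P=1$, and $\tau_V(P)=0$ because $R_M(P)=0$ for $M\ge1$. Take distinct $V_1,\dots,V_d\in\mathcal V$ and disjoint $A_i\in V_i$. The matrix of $\operatorname{Tr},\tau_{V_1},\dots,\tau_{V_d}$ on $P,\operatorname{diag}\eta^{A_1},\dots,\operatorname{diag}\eta^{A_d}$ is triangular with unit diagonal: the first column is $(1,0,\dots,0)$ and the lower right block is the identity. So $\operatorname{Tr}$ and the $\tau_V$ are linearly independent, and the codimension of $[J,B(H)]$ is $1+|\mathcal V|$. $\square$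

With $\mathcal V=\{V\}$ we get $\omega\notin\Sigma(J_{\{V\}})$ and dimension $2\notin\{1,\infty\}$, which refutes the first line of Question 3.

## 10. All values of $\dim I/[I,B(H)]$

**Proof of Theorem 2.** Part 1 is Propositions 7 and 8 with $\mathcal V=\{V\}$, where $V$ is any nonprincipal ultrafilter. For part 2, there are infinitely many nonprincipal ultrafilters, so $|\mathcal V|$ can be any of $0,1,2,\dots,\infty$. Proposition 7 realizes each of the values $0,1,2,\dots,\infty$ by an ideal with $\omega\in\Sigma(I)$, and these are all conceivable values. Proposition 8 realizes each of the values $1,2,3,\dots,\infty$ by an ideal with $\omega\notin\Sigma(I)$, and in that case Lemma 3 excludes $0$. $\square$
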